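# Branching random walks on the trace of a transient branching random walk

## 1. Branching random walks, recurrence, traces

All graphs are simple. For vertices $v,w$ we write $v\sim w$ if they are adjacent, $d_T$ is the graph distance of a graph $T$, and $B_T(x,r)$ is the closed ball.

**Definition 1.1 (simple random walk, spectral radius).** On a connected graph $T$ of bounded degree, simple random walk (SRW) has kernel $P(x,y)=1/\deg x$ for $y\sim x$. It is reversible: $\deg(x)P^n(x,y)=\deg(y)P^n(y,x)$. Equivalently, $P$ is self-adjoint on $\ell^2(\deg)$. The spectral radius is $\rho(T)=\limsup_n P^n(o,o)^{1/n}$. It does not depend on $o$, and it equals the norm of $P$ on $\ell^2(\deg)$.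

*Example.* On $\mathbb Z$ we have $P^{2n}(0,0)=\binom{2n}{n}4^{-n}\ge\frac1{2n+1}$, since $\binom{2n}{n}$ is the largest of the $2n+1$ binomial coefficients with sum $4^n$. So $\rho(\mathbb Z)=1$. For the $3$-regular tree $T_3$, recall the textbook value $\rho(T_3)=2\sqrt2/3\approx0.943$. There $P$ is symmetric with norm $\rho(T_3)$, so $P^n(x,y)\le\rho(T_3)^n$ for all $x,y$.

**Definition 1.2 (branching random walk).** Let $(p_k)$ be an offspring law with $p_0=0$ and mean $m=\sum_kkp_k>1$. The branching random walk (BRW) on $(T,o)$ starts with one particle at $o$. At each time step every particle splits into $k$ offspring with probability $p_k$, and each offspring moves one step of SRW. Everything is independent of the other particles and of the past.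

*Example.* $\mathrm{BRW}_\theta$, for $\theta\in(0,1]$, has two offspring with probability $\theta$ and one with probability $1-\theta$. Its mean is $1+\theta$.

Let $X_i(n)$ be the positions of the particles at time $n$. The many-to-one formula says that, for $F\ge0$,
$$E\sum_iF(X_i(n))=m^n\,E[F(X_n)],\tag{1}$$
where $(X_n)$ is SRW. "Infinitely often" (i.o.) means visited by infinitely many particles. Generations are finite, so this is the same as at infinitely many times.

**Lemma 1.3.** *For a BRW with $p_0=0$ on a connected graph with degrees $\le D$, from any starting point, a.s.: if some vertex $v$ is visited i.o., then every vertex $v'$ is visited i.o.*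

*Proof.* Let $v'\ne v$ and $n_1=d(v,v')\ge1$. If $v$ is occupied at time $n$, pick a particle there and follow the lineage of first children. Given the history up to $n$, this lineage walks along a fixed geodesic and is at $v'$ at time $n+n_1$ with probability at least $D^{-n_1}$. If $v$ is occupied at infinitely many times, then it is so along some residue class of $n$ modulo $n_1$. Along that class the conditional Borel–Cantelli lemma says that infinitely many of the attempts succeed. $\square$

**Definition 1.4.** Let $\alpha$ be the probability that $o$ is visited i.o. The BRW is *strongly recurrent* if $\alpha=1$, *weakly recurrent* if $0<\alpha<1$, *transient* if $\alpha=0$.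

*Example A (strongly recurrent): $\mathbb Z$, any BRW.* Choose $n$ with $m^{2n}P^{2n}(0,0)>1$. Keep only those particles that are at $0$ at times $0,2n,4n,\dots$ and whose ancestors were at $0$ at all earlier such times. By (1) they form a Galton–Watson process of mean $>1$, which survives with positive probability. So $\alpha>0$. By translation invariance and Lemma 1.3, a BRW started anywhere visits $0$ i.o. with the same probability $\alpha$. If $N_t$ is the number of particles at time $t$, the conditional probability that $0$ is *not* visited i.o. given the first $t$ generations is $(1-\alpha)^{N_t}\to0$. Hence $\alpha=1$.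

*Example B (transient): $T_3$ with $\mathrm{BRW}_{1/20}$.* Here $m=1.05$ and $m\rho(T_3)<0.99$. By (1) the expected number of visits to $o$ is $\sum_nm^nP^n(o,o)\le\sum_n0.99^n<\infty$.

*Example C (weakly recurrent): $T_3$ with a half-line $o\sim r_1\sim r_2\sim\cdots$ attached at $o$, with $\mathrm{BRW}_{1/20}$.* Choose $n$ with $1.05^{2n}\binom{2n}n4^{-n}>1$. Walks that start at $r_{2n}$ and are back there after $2n$ steps stay among the degree-$2$ vertices $r_n,\dots,r_{3n}$. So the Galton–Watson process of Example A can be embedded at $r_{2n}$, and $\alpha>0$ by Lemma 1.3. On the other hand let $v_j\in T_3$ be at distance $j$ from $o$. Until it hits $o$, a walk from $v_j$ is SRW on $T_3$. Freeze lineages when they first hit $o$. The expected number of frozen particles is at most $\sum_{i\ge j}m^iP_{T_3}^i(v_j,o)\le\sum_{i\ge j}0.99^i$, which is $<1$ for $j$ large. With positive probability the first $j$ steps go straight to $v_j$ without branching, and then with positive probability $o$ is never visited again. So $\alpha<1$.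

**Definition 1.5 (trace).** The trace $\mathtt{Tr}$ of a BRW on $G$ is the random subgraph, rooted at $o$, of all vertices visited and all edges traversed by particles.

*Example.* Suppose that in a graph where $o$ has three neighbors $a,b,b'$ the root particle has two children that move to $a$ and $b$. The children of the one at $a$ move to $o$ and to $c$, and the children of the one at $b$ both move to $o$. After two generations the traversed edges form the path $c,a,o,b$. At this stage $o$ has degree $2$ in the trace, although it has degree $3$ in the graph.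

For a transient BRW on an infinite connected graph of bounded degree, $\mathtt{Tr}$ is again an infinite connected graph of bounded degree. It is infinite because infinitely many particles are born and, by Lemma 1.3, no vertex carries infinitely many of them. So BRWs can be run on $\mathtt{Tr}$.

The question can now be posed. It is stated as a conjecture in Itai Benjamini, Sebastian Müller, "On the trace of branching random walks", arXiv:1002.2781 (2010): *is every BRW on almost every trace of a transient BRW strongly recurrent?* In plain words, a transient BRW explores $G$ so thinly that it leaves every finite region for good. Does it leave behind a subgraph in which even the slightest branching forces recurrence? The answer is yes.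

**Theorem 1.** *Let $G$ be an infinite connected graph of bounded degree, and let $\mathtt{Tr}$ be the trace of a transient BRW on $G$ with $p_0=0$, $m>1$. Almost surely, every BRW on $\mathtt{Tr}$ with $p_0'=0$ and mean in $(1,\infty]$, started at $o$, is strongly recurrent.*

No unimodularity and no moment condition is assumed, and the critical case $m=1/\rho(G)$ is included. Complements are stated as Theorem 2 in Section 8.

**Conventions.** $D\ge3$ bounds the degrees of $G$, so $|B_G(x,r)|\le D^{r+1}$. $P$ is the SRW kernel on $G$, and $f(s)=\sum_kp_ks^k$. $C,c$ are positive constants that may change from line to line and depend only on $D$, $(p_k)$ and a parameter $\theta$ introduced next. Statements involving $t$ are for $t\ge t_0$ with $t_0$ deterministic.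

## 2. Finite sets that trap a lineage

**Reduction to $\mathrm{BRW}_\theta$.** This step leaves only countably many offspring laws. Let $\xi'$ have a law $p'$ with $p'_0=0$ and mean $>1$. Then $P(\xi'\ge2)>0$. Take a rational $\theta\le P(\xi'\ge2)$. If a particle has $\xi'\ge2$ children, keep two of them with probability $\theta/P(\xi'\ge2)$; in all other cases keep one. The kept particles form a $\mathrm{BRW}_\theta$ inside the $p'$-BRW. So it suffices to prove: *for each fixed rational $\theta\in(0,1]$, a.s. $\mathrm{BRW}_\theta$ on $\mathtt{Tr}$ is strongly recurrent.* We fix $\theta$ and set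
$$m'=1+\theta,\qquad m''=1+\theta/2,\qquad c_0=\frac1{2m''}.$$

**Definition 2.1 (restricted kernel).** For a finite nonempty $A\subset V(T)$, $P^T_A$ is the matrix of $P^T(x,y)=1/\deg_T x$ ($x\sim y$) with $x,y\in A$. It is self-adjoint on $\ell^2(A,\deg_T)$, so its norm equals its spectral radius $\rho(P^T_A)$. By Perron–Frobenius there is $\varphi\ge0$, $\varphi\neq0$, with $P^T_A\varphi=\rho(P^T_A)\varphi$.

*Example.* $T=\mathbb Z$, $A=\{1,\dots,\ell\}$. With $x=\frac\pi{\ell+1}$ and $\varphi(i)=\sin(ix)>0$ on $A$, $\varphi(0)=\varphi(\ell+1)=0$, we have $\frac12(\sin((i-1)x)+\sin((i+1)x))=\cos x\,\sin(ix)$. A positive eigenvector belongs to the spectral radius of this irreducible matrix, so $\rho(P_A)=\cos\frac\pi{\ell+1}$.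

**Lemma 2.2.** *Let $T$ be a connected graph with degrees $\le D$, let $A\subset V(T)$ be finite with $\lambda=\rho(P^T_A)$, and consider a BRW on $T$ with bounded offspring number $\xi\ge1$ of mean $\bar m$. Put $\bar C=E[\xi(\xi-1)/2]$ and let $\varepsilon\in(0,1]$ satisfy $\bar m\lambda-\bar C\varepsilon\ge1$. Then for some $y\in A$ the BRW from $y$ has, with probability at least $\varepsilon$, an infinite lineage inside $A$; up to a null set, every vertex of $T$ is then visited i.o.*

*Proof.* Let $P^T_A\varphi=\lambda\varphi$, $\varphi\ge0$, $\max\varphi=1$. Let $u_n(y)$ be the probability that the BRW from $y\in A$ has at time $n$ a particle whose ancestral line stayed in $A$. Then $u_0=1$. A child of a particle at $y$ succeeds for $n$ further steps with probability $P_Au_n(y)$, so with $\bar f$ the offspring generating function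
$$u_{n+1}=1-\bar f(1-P_Au_n).$$
The function $s\mapsto1-\bar f(1-s)$ is the probability that at least one of $\xi$ independent trials of success probability $s$ succeeds. It is nondecreasing on $[0,1]$, and by Bonferroni it is at least $\bar ms-\bar Cs^2$. If $u_n\ge\varepsilon\varphi$, then $P_Au_n\ge\varepsilon\lambda\varphi$. Since $\lambda\le1$ and $\varphi\le1$,
$$u_{n+1}\ge\varepsilon\varphi\,(\bar m\lambda-\bar C\varepsilon\lambda^2\varphi)\ge\varepsilon\varphi(\bar m\lambda-\bar C\varepsilon)\ge\varepsilon\varphi .$$
So $u_n\ge\varepsilon\varphi$ for all $n$. Take $y$ with $\varphi(y)=1$. With probability at least $\varepsilon$ there are lineages of every length inside $A$, hence an infinite one by König's lemma. Since $A$ is finite, a vertex of $A$ is visited i.o. Apply Lemma 1.3. $\square$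

For $T$ infinite and connected with root $o$ and degrees $\le D$, put
$$w(x)=P'_x(\mathrm{BRW}_\theta\text{ on }T\text{ visits }o\text{ i.o.}).$$

**Corollary 2.3.** *If $A\subset V(T)$ is finite and $\rho(P^T_A)>1/m''$, then $w(y)\ge c_0$ for some $y\in A$.*

*Proof.* For $\mathrm{BRW}_\theta$ we have $\bar m=m'$ and $\bar C=\theta$, and $m'\lambda-\theta c_0> \frac{m'}{m''}-\theta c_0=1$, because $\frac{m'}{m''}-1=\frac{\theta/2}{m''}=\theta c_0$. So $\varepsilon=c_0$ is allowed in Lemma 2.2. $\square$

**Definition 2.4 (chain).** Fix $L$ with $\cos\frac\pi{L+1}>1/m''$. A *chain* in $T$ is a sequence of distinct vertices $b_1,\dots,b_\ell$, $\ell\ge L$, with $b_ib_{i+1}\in E(T)$ and $\deg_T(b_i)\le2$ for all $i$.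

*Example.* $r_1,\dots,r_L$ in Example C.

On a chain $P^T(b_i,b_{i\pm1})\ge\frac12$. So $P^T_{\{b_i\}}$ dominates entrywise half the adjacency matrix of a path with $\ell$ vertices, and spectral radii of nonnegative matrices are monotone. Therefore $\rho(P^T_{\{b_i\}})\ge\cos\frac\pi{\ell+1}>1/m''$.

**Chains within bounded distance of every vertex.** The simplest favorable graphs are those where every ball $B_T(x,M)$, with $M$ fixed, contains a chain. An example is $T_3$ with a path of $L$ new vertices attached at every vertex, with $M=L$. Corollary 2.3 gives $y\in B_T(x,M)$ with $w(y)\ge c_0$, and the first-child lineage gives $w(x)\ge D^{-M}c_0=:c$ for all $x$. As in Example A, $1-w(o)=E'\prod_i(1-w(X_i(t)))\le E'(1-c)^{N_t}\to0$, so $w(o)=1$.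

**A chain in the trace, by hand.** Take $G=T_3$ and $\mathrm{BRW}_{1/20}$ as in Example B. Let $o=v_0,v_1,\dots$ be a geodesic ray and $\ell\ge L$. With positive probability the first $\ell+j$ steps follow the ray without branching. From $v_{\ell+j}$ the expected number of visits to $v_\ell$ is at most $\sum_{i\ge j}0.99^i$, which is $<1$ for suitable $j$. So with positive probability nobody ever returns to $v_\ell$. Every later particle would have to pass $v_\ell$ to reach $v_0,\dots,v_{\ell-1}$. On this event $v_0,\dots,v_\ell$ have degree $\le2$ in $\mathtt{Tr}$: they form a chain, and $w(o)>0$.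

**Where this stops.** The first plan is to prove that $\mathtt{Tr}$ a.s. contains a chain, or arbitrarily long ones. That cannot suffice: the graph of Example C contains an infinitely long chain starting next to $o$, and $\mathrm{BRW}_{1/20}$ on it is only weakly recurrent. Particles escape to places from which all chains are far. So we must know that there are chains near the places to which the particles of $\mathrm{BRW}_\theta$ go. The next section shows that "near" may be relaxed from bounded distance to distance linear in time.

## 3. Sterile vertices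

Put $\kappa=\frac{\log m'}{4\log D}<\frac12$ and $r=r_t=\lfloor\kappa t\rfloor$. Let $Q_x$ be the law of SRW $(X_s)$ on $T$ from $x$.

**Definition 3.1 (sterile).** $x\in V(T)$ is *sterile* (at time $t$) if $\rho(P^T_A)\le1/m''$ for all $A\subset B_T(x,r_t)$.

*Example.* Let $\theta=1/20$, so $1/m''=1/1.025>0.97>\rho(T_3)$. In $T_3$ every vertex is sterile at all times, since $\rho(P_A)\le\|P\|=\rho(T_3)$. In Example C the root is not sterile once $r_t\ge L$.

By the computation after Definition 2.4,
$$x\text{ sterile in }T\ \Longrightarrow\ \text{there is no chain inside }B_T(x,r).\tag{2}$$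

**Lemma 3.2.** *If $w(o)<1$, then $\liminf_{t\to\infty}Q_o(X_t\text{ is sterile})>0$.*

*Proof.* Let $\mathcal R=\{o\text{ visited i.o.}\}$ and let $N_t$ be the number of particles of $\mathrm{BRW}_\theta$ at time $t$. By independence and Lévy's 0–1 law, $P'(\mathcal R^c|\mathcal F_t)=\prod_i(1-w(X_i(t)))\to1_{\mathcal R^c}$ a.s. As $\prod_i(1-w_i)\le e^{-\sum_i w_i}$, we get $\sum_iw(X_i(t))\to0$ on $\mathcal R^c$. Put $\delta_t=m'^{-t/2}$. On $\mathcal R^c$ the sum is eventually at most $1$, so eventually at most $m'^{t/2}$ particles have $w>\delta_t$. By the Kesten–Stigum theorem (bounded offspring, no extinction) $N_tm'^{-t}\to W>0$ a.s. So on $\mathcal R^c$ the quantity $m'^{-t}\#\{i:w(X_i(t))\le\delta_t\}$ has liminf at least $W$. By (1) and Fatou,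
$$\liminf_tQ_o(w(X_t)\le\delta_t)=\liminf_tm'^{-t}E'\#\{i:w(X_i(t))\le\delta_t\}\ge E'[W;\mathcal R^c]>0 .$$
It remains to see that $w(X_t)\le\delta_t$ forces sterility. If $x$ is not sterile, Corollary 2.3 gives $y\in B_T(x,r)$ with $w(y)\ge c_0$. Hence $w(x)\ge D^{-r}c_0\ge c_0m'^{-t/4}>\delta_t$ for large $t$. $\square$

Let $\mathbb P$ be the law of the original BRW, and $\mathbb P\times Q$ the joint law of it and SRW $(X_s)$ on $\mathtt{Tr}$ from $o$.

**Proposition 3.3.** $(\mathbb P\times Q)(X_t\text{ is sterile in }\mathtt{Tr})\to0$ as $t\to\infty$.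

**Proposition 3.3 implies Theorem 1.** Sterility of a vertex depends on a finite ball of $\mathtt{Tr}$, so $Q_o(X_t\text{ sterile})$ is a measurable function of $\mathtt{Tr}$. By Fatou, $\mathbb E[\liminf_tQ_o(X_t\text{ sterile})]\le\liminf_t(\mathbb P\times Q)(X_t\text{ sterile})=0$. So the liminf is $0$ a.s., and Lemma 3.2 gives $w(o)=1$ a.s. Intersect over rational $\theta$ and use the reduction of Section 2.

**How to prove Proposition 3.3.** If $X_t$ is sterile, then $\mathtt{Tr}$ has no chain within distance $r\approx\kappa t$ of it. We shall see that near $X_t$ there are then exponentially many places (at least $n_0=e^{ct}$) from which an unvisited hole of $G$ lies within distance $C\log t$. At each such place a chain could be built in the hole at probability cost $t^{-C}$. One would like to treat these places as independent trials. They are not independent: the trace, the holes, and the walk itself, which runs on the trace, all depend on the whole process. Instead we compare measures. For a configuration with $X_t$ sterile and any of the $n_0$ places, insert a chain. Suppose each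 resulting configuration arises from at most $t^C$ insertions, and each insertion costs a factor $t^{-C}$ and leaves the walk's probability unchanged. Then
$$t^{-C}\,n_0\,(\mathbb P\times Q)(X_t\text{ sterile, many holes nearby})\le t^{C},$$
and the probability is exponentially small. The multiplicity bound uses sterility: a configuration into which a chain was inserted near $x_0=X_t$ is sterile at $x_0$ only after *that* chain has been removed, so two inserted chains obstruct each other.

## 4. What transience gives

**Step 1: $m<\infty$ and $\|P\|\le1/m$.** This step turns transience into a spectral bound. Let $m_K=\sum_k(k\wedge K)p_k\uparrow m$. Suppose $m_K\rho(P_A)>1$ for some $K$ and finite $A\subset V(G)$. Keep only the first $K$ children of each particle. Lemma 2.2 with $\varepsilon$ small gives $y\in A$ from which $o$ is visited i.o. with probability at least $\varepsilon$. The BRW from $o$ reaches $y$ with positive probability, so $\alpha>0$, a contradiction. Hence $m_K\rho(P_A)\le1$ for all $K$ and $A$. For $A$ an edge $xy$, $\rho(P_A)=(\deg x\deg y)^{-1/2}\ge1/D$, so $m\le D<\infty$.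 Let $K\to\infty$: $\rho(P_A)\le1/m$ for all finite $A$. For $f$ with finite support $A$, $|\langle f,Pf\rangle|\le\langle|f|,P_A|f|\rangle\le\frac1m\|f\|^2$. Since $P$ is self-adjoint, $\|P\|\le1/m$. Since $P^s(v,x)=\langle\delta_v,P^s\delta_x\rangle_{\deg}/\deg v$,
$$P^s(v,x)\le\sqrt{\deg x/\deg v}\;m^{-s}\le\sqrt D\,m^{-s}.\tag{3}$$

**Step 2: a function $h>0$ with $mPh\le h$.** It will steer surplus particles away from a hole. For $1<z<m$ let $g_z(x)=\sum_nz^nP^n(x,o)$, finite by (3), and $h_z=g_z/g_z(o)$. Since $zPg_z=g_z-\delta_o$, we have $zPh_z\le h_z$ and $h_z(o)=1$. For $v\sim w$, $h_z(v)\ge\frac zDh_z(w)\ge\frac1Dh_z(w)$, so $D^{-d(o,v)}\le h_z(v)\le D^{d(o,v)}$. By a diagonal argument a subsequence as $z\uparrow m$ converges pointwise to some $h>0$ with $mPh\le h$. Consequences: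

* (h1) $h(v)\ge\frac mDh(w)$ for $v\sim w$.
* (h2) Each $v$ has a neighbor $w$ with $h(w)\le h(v)/m$, since the average of $h$ over the neighbors is at most $h(v)/m$. Always taking the first such neighbor in a fixed enumeration gives from each $v$ a canonical *descending path*. Its vertices are distinct since $h$ strictly decreases.
* (h3) Let $q(w,\beta)$ be the probability that the BRW on $G$ from $w$ ever visits $\beta$ (time $0$ included). Then $q(w,\{b\})\le h(w)/h(b)$. Indeed, freeze lineages at their first hit of $b$; then $\sum_ih(X_i)$ is a supermartingale, so $E[\#\text{frozen}]\,h(b)\le h(w)$, and $q(w,\{b\})\le E[\#\text{frozen}]$.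

*Example.* On $T_3$ with $\mathrm{BRW}_{1/20}$, $g_z(x)=F_z^{|x|}g_z(o)$ where $F_z=\sum_nz^n P_x(\text{first hit of a given neighbor of }x\text{ at time }n)$ and $|x|=d(o,x)$. So $h(x)=F^{|x|}$, and (h2) at $o$ gives $F\le1/m<1$. Descending paths lead away from $o$.

**Lemma 4.1.** *There is $C_0$ with $\#\{w:q(w,\beta)\ge\varepsilon\}\le C_0|\beta|\varepsilon^{-3}$ for all finite $\beta\subset V(G)$ and $\varepsilon\in(0,1]$.*

*Proof.* The bound comes from the nonlinear equation satisfied by $q$; this also works in the critical case. Let $V_n\uparrow V$ be finite sets containing $\beta$. Let $u_n(x)$ be the probability that the BRW from $x$ has a particle in $\beta$ whose ancestral line stays in $V_n$. So $u_n=0$ off $V_n$, $u_n=1$ on $\beta$, and $u_n\uparrow q(\cdot,\beta)$. On $V_n\setminus\beta$, $u_n=1-f(1-Pu_n)$. Put $\psi(s)=ms-1+f(1-s)$. Then $\psi(0)=0$ and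
$$\psi'(s)=\sum_kkp_k\big(1-(1-s)^{k-1}\big)\ge s\sum_{k\ge2}kp_k ,$$
so $\psi(s)\ge c_\psi s^2$ with $c_\psi>0$. On $V_n\setminus\beta$ we have $u_n-mPu_n=-\psi(Pu_n)\le0$. Since $\|P\|\le1/m$,
$$0\le\langle u_n,(I-mP)u_n\rangle_{\deg}=\sum_\beta\deg\,(1-mPu_n)-\sum_{V_n\setminus\beta}\deg\,u_n\,\psi(Pu_n).$$
Hence $\sum_{V_n\setminus\beta}u_n\,c_\psi(Pu_n)^2\le D|\beta|$. As $Pu_n\ge u_n/m$ on $V_n\setminus\beta$, $\sum_{V_n\setminus\beta}u_n^3\le m^2D|\beta|/c_\psi$. Let $n\to\infty$: $\sum_{w\notin\beta}q(w,\beta)^3\le m^2D|\beta|/c_\psi$. So at most $\varepsilon^{-3}m^2D|\beta|/c_\psi$ vertices off $\beta$ have $q\ge\varepsilon$. Add the $|\beta|\le|\beta|\varepsilon^{-3}$ vertices of $\beta$. $\square$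

## 5. Local times and holes

Let $\ell(v)$ be the total number of particles ever at $v$. By transience and Lemma 1.3, a.s. $\ell(v)<\infty$ for all $v$. Put $\mu=(1+m)/2>1$ and fix $K$ with $m_K>\mu$.

**Step 1: stacks.** This construction makes the local times comparable at neighboring vertices. Give each $v\in V(G)$ an i.i.d. sequence (stack) of marks, independent over $v$. A mark at $v$ consists of an offspring number with law $p$ and i.i.d. uniform neighbors of $v$ as positions of the children. Process the particles generation by generation, lexicographically within a generation; a processed particle at $v$ uses the next unused mark at $v$. The position of the particle being processed is determined by marks already used, so its mark is fresh, and we obtain the BRW. Every particle is eventually processed, so exactly the first $\ell(v)$ marks at $v$ are used. (Example: if the root's first mark sends two children to $a$, they will use the first and second mark at $a$, and a third visitor to $a$ uses the third.)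

Let $S_{v,w}(n)$ be the number of children sent to $w$ by the first $n$ marks at $v$, and
$$\sigma_v=\max\{n\ge1:S_{v,w}(n)<\mu n/\deg v\text{ for some }w\sim v\}\quad(0\text{ if there is none}).$$
Count only the first $K$ children of each mark. The summands of $S_{v,w}$ are then in $[0,K]$ with mean $m_K/\deg v$. Using $e^{-x}\le1-x+x^2/2$ for $x\ge0$ and Markov's inequality, for $\lambda>0$,
$$\mathbb P(S_{v,w}(n)<\mu n/\deg v)\le\exp\big(-n(\lambda(m_K-\mu)/D-\lambda^2K^2/2)\big).$$
With $\lambda$ small, summing over $w$ and over $n'\ge n$, we get $\mathbb P(\sigma_v\ge n)\le Ce^{-cn}$. As $|B_G(o,3t)|\le D^{3t+1}$, for a suitable $C_2$, with probability $\to1$,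

(g1) $\quad\sigma_v\le C_2t$ for all $v\in B_G(o,3t)$.

If $\ell(v)>\sigma_v$, then for every $w\sim v$ we have $\ell(w)\ge S_{v,w}(\ell(v))\ge\mu\ell(v)/\deg v>0$. Hence
$$\ell(v)\le\max(\sigma_v,D\,\ell(w))\qquad(v\sim w).\tag{4}$$

**Step 2: the walk on $\mathtt{Tr}$ sees moderate local times.**

**Lemma 5.1.** *On (g1), for $y\in V(\mathtt{Tr})\cap B_G(o,t)$ and $s\le t$: $E^Q_y[\ell(X_s)]\le D\ell(y)+C_4t$.*

*Proof.* Let $H=\{v\in V(\mathtt{Tr}):\ell(v)>\sigma_v\}$ and $a=\ell/\deg_G$. Vertices of $H$ have all their $G$-edges in $\mathtt{Tr}$. For any $w\in V(\mathtt{Tr})$,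
$$\ell(w)\ge\sum_{v\sim w,\,v\in H}S_{v,w}(\ell(v))\ge\mu\sum_{v\sim w,\,v\in H}a(v).$$
If $w\in H$, then $E_w[a(X_1);X_1\in H]=\frac1{\deg_Gw}\sum_{v\sim w,v\in H}a(v)\le a(w)/\mu$. If $w\notin H$ and $w\in B_G(o,3t)$, then $E_w[a(X_1);X_1\in H]\le\ell(w)/\mu\le\sigma_w\le C_2t$. The walk stays in $B_G(o,2t)$, so $A_s=E_y[a(X_s);X_s\in H]$ satisfies $A_{s+1}\le A_s/\mu+C_2t$. Hence $A_s\le\ell(y)+C_2t\frac\mu{\mu-1}$. Finally $E_y\ell(X_s)\le DA_s+C_2t$, the last term accounting for $X_s\notin H$. $\square$

**Step 3: averaged local times decay.** For $x\in V(G)$ let $L_s(x)=\sum_v\ell(v)P^s(v,x)$, a finite sum.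

**Lemma 5.2.** *There is $c_4>0$ with $\mathbb P\big(\mu L_{s+1}(x)-L_s(x)\ge m^{-s/2}\big)\le\exp(-c_4m^{s/2})$ for all $x,s$.*

*Proof.* The idea is that one generation multiplies mass by $m>\mu$ on average. Let $\eta_s(v)=P^s(v,x)$, so $P\eta_s=\eta_{s+1}$ and $\Phi:=\max\eta_s\le\sqrt Dm^{-s}$ by (3). For the $k$-th processed particle, at $v_k$, let $\xi_k$ be the sum of $\eta_s$ over the positions of its children. Every particle but the root is a child exactly once, so
$$L_s=\eta_s(o)+\sum_k\xi_k,\qquad L_{s+1}=\sum_k\eta_{s+1}(v_k),$$
both a.s. finite. Keeping the first $K$ children gives $\xi^K_k\le\xi_k$ with $0\le\xi_k^K\le K\Phi$ and conditional mean $m_K\eta_{s+1}(v_k)$ given the past. From $e^{-x}\le1-x+x^2/2$, for $\theta_0>0$ with $(1-\theta_0K\Phi/2)m_K\ge\mu$,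
$$E[e^{-\theta_0\xi_k}|\text{past}]\le\exp\big(-\theta_0(1-\theta_0K\Phi/2)m_K\eta_{s+1}(v_k)\big)\le\exp(-\theta_0\mu\,\eta_{s+1}(v_k)).$$
The choice $\theta_0=c_4m^s$ with $c_4$ small is allowed, since then $\theta_0K\Phi\le c_4K\sqrt D$. So $\exp(\theta_0\sum_{k\le n}(\mu\eta_{s+1}(v_k)-\xi_k))$ is a supermartingale in $n$. Fatou and $\eta_s(o)\ge0$ give $E\exp(\theta_0(\mu L_{s+1}-L_s))\le1$. By Markov's inequality the probability in question is at most $e^{-\theta_0m^{-s/2}}=e^{-c_4m^{s/2}}$. $\square$

Let $R=2L+4$, $s_0=\lceil4\log t/\log m\rceil$ (so $m^{s_0/2}\ge t^2$), and $s_1=\lceil C_6\log t\rceil$ with $C_6$ chosen in Lemma 5.4, at least so large that $s_1\ge s_0$. By Lemma 5.2 and a union bound over at most $D^{2t+1}(s_1+R+1)$ events of probability at most $e^{-c_4t^2}$, with probability $\to1$,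

(g2) $\quad\mu L_{s+1}(x)\le L_s(x)+m^{-s/2}$ for all $x\in B_G(o,2t)$ and $s_0\le s\le s_1+R$.

Let $\mathcal G_t$ be the event that (g1) and (g2) hold; $\mathbb P(\mathcal G_t)\to1$.

**Step 4: holes near vertices of moderate local time.**

**Definition 5.3 (hole-spot).** $x\in V(\mathtt{Tr})$ is a *hole-spot* if there is $v\in V(G)$ with $d_G(x,v)\le s_1$ and $d_G(v,V(\mathtt{Tr}))>R$.

*Example.* Let $G=T_3$ and suppose that one of the three edges at $x\in V(\mathtt{Tr})$ is not in $\mathtt{Tr}$. As $\mathtt{Tr}$ is connected, the branch behind that edge is entirely unvisited. The vertices at depth $R+1$ in it show that $x$ is a hole-spot as soon as $s_1\ge R+1$.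

**Lemma 5.4.** *On $\mathcal G_t$ ($t$ large), every $x\in V(\mathtt{Tr})\cap B_G(o,2t)$ with $\ell(x)\le t^4$ is a hole-spot.*

*Proof.* We show that SRW on $G$ from $x$ is likely to be far from $V(\mathtt{Tr})$ at time $s_1$. Iterating (4) outwards from $x$ and using (g1), $\ell\le D^{s_0}\max(C_2t,t^4)$ on $B_G(x,s_0)\subset B_G(o,3t)$. By reversibility $\sum_vP^s(v,x)\le D$, so $L_{s_0}(x)\le t^C$ with $C$ not depending on $C_6$. Let $\beta_0=\min(\mu,\sqrt m)>1$. Multiply (g2), with $\mu$ replaced by $\beta_0$, by $\beta_0^s\le m^{s/2}$: $\beta_0^{s+1}L_{s+1}\le\beta_0^sL_s+1$. So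
$$L_s(x)\le\beta_0^{-(s-s_0)}t^C+s\beta_0^{-s}\qquad(s_0\le s\le s_1+R).$$
As $s_0\le C\log t$ with $C$ not depending on $C_6$, a large $C_6$ gives $L_s(x)\le1/t$ for $s_1\le s\le s_1+R$ and $t$ large. Let $(Y_s)$ be SRW on $G$ from $x$. By reversibility $P(Y_s\in V(\mathtt{Tr}))\le\sum_v\ell(v)P^s(x,v)\le DL_s(x)$. If $d_G(Y_{s_1},V(\mathtt{Tr}))=j$, the walk is in $V(\mathtt{Tr})$ after $j$ more steps with probability at least $D^{-j}$, so $P(d_G(Y_{s_1},V(\mathtt{Tr}))=j)\le D^jP(Y_{s_1+j}\in V(\mathtt{Tr}))$. Therefore $P(d_G(Y_{s_1},V(\mathtt{Tr}))\le R)\le\sum_{j\le R}D^{j+1}/t<1$, and some possible value $v$ of $Y_{s_1}$ is as required. $\square$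

**Step 5: a sterile vertex has exponentially many hole-spots nearby.** Sterility forces SRW on $\mathtt{Tr}$ to spread out.

**Lemma 5.5.** *Put $n_0=m''^{\lfloor r/2\rfloor}/(2\sqrt D)$. On $\mathcal G_t$ ($t$ large): if $x_0\in V(\mathtt{Tr})\cap B_G(o,t)$ is sterile and $\ell(x_0)\le t^3$, then $B_{\mathtt{Tr}}(x_0,r/2)$ contains at least $n_0$ hole-spots.*

*Proof.* Let $s=\lfloor r/2\rfloor$. By Lemma 5.1, $Q_{x_0}(\ell(X_s)>t^4)\le(Dt^3+C_4t)/t^4\le\frac12$. Walks of length $s$ from $x_0$ stay in $A=B_{\mathtt{Tr}}(x_0,r)$. Since $P^{\mathtt{Tr}}_A$ is self-adjoint with norm $\rho(P_A^{\mathtt{Tr}})\le1/m''$, $Q_{x_0}(X_s=y)=(P^{\mathtt{Tr}}_A)^s(x_0,y)\le\sqrt D\,m''^{-s}$ as in (3). A set of $Q_{x_0}$-probability at least $\frac12$ therefore has at least $n_0$ points: at least $n_0$ vertices $y\in B_{\mathtt{Tr}}(x_0,s)\subset B_G(o,2t)$ have $\ell(y)\le t^4$. Apply Lemma 5.4. $\square$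

Let $\mathcal B_t=\{X_t\text{ is sterile and }B_{\mathtt{Tr}}(X_t,r/2)\text{ contains at least }n_0\text{ hole-spots}\}$. By Lemma 5.5, and by Lemma 5.1 with $y=o$, $s=t$ together with Markov's inequality for $\ell(X_t)>t^3$,
$$(\mathbb P\times Q)(X_t\text{ sterile})\le\mathbb P(\mathcal G_t^c)+\mathbb E\Big[1\wedge\frac{D\ell(o)+C_4t}{t^3}\Big]+(\mathbb P\times Q)(\mathcal B_t).\tag{5}$$
The first term tends to $0$, and so does the second by dominated convergence, since $\ell(o)<\infty$ a.s. It remains to show $(\mathbb P\times Q)(\mathcal B_t)\to0$. The event $\mathcal B_t$ depends only on $\mathtt{Tr}$ and the walk, so we may now construct the BRW differently.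

## 6. Inserting a chain into a hole

**Labels.** Particles carry Ulam–Harris labels $u\in\mathbb U=\bigcup_{n\ge0}\mathbb N^n$ with $\mathbb N=\{1,2,\dots\}$. Marks $M_u=(K_u,(\xi_{u,j})_{j\ge1})$ are i.i.d. over $u\in\mathbb U$: $K_u\ge1$ has law $p$ and the $\xi_{u,j}$ are independent and uniform on $(0,1]$. If $u$ is at $v$, its child $uj$, $j\le K_u$, moves to the $\lceil\xi_{u,j}\deg v\rceil$-th neighbor of $v$ in a fixed enumeration. A configuration is $M=(M_u)_{u\in\mathbb U}$. A label is a *particle* of $M$ if it belongs to the tree generated. The *step* of a particle other than the root is the edge from its parent's position to its own. $\mathtt{Tr}(M)$ consists of $o$ and all steps. We write $\preceq$ for the ancestor order, and fix $k\ge2$ with $p_k>0$.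

**What the surgery has to achieve.** Some particle $u$ stands at a hole-spot $y_0$. We want descendants of $u$ to walk into the hole and draw a chain there. Three difficulties shape the construction. First, possibly $p_1=0$, so lineages cannot be kept from branching, and the surplus particles must be sent where they are unlikely ever to come to the chain. Second, the particles that drew the chain must leave it without adding a third edge at its vertices. Third, the original future of $u$ must be kept intact. For this one descendant of $u$, the *carrier*, returns to $y_0$ and starts from there with the marks that $u$ would have used.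

**Step 1: the route.** A *datum* is a $G$-geodesic $d=(y_0,\dots,y_s)$ with $2L+5\le s\le s_1$. Put $a=s-2L-1\ge4$. Let $Q_0$ be a constant with $(2L+1)m^{-Q_0}(D/m)^{2L+1}\le\frac14$. Let $z_0=y_a,z_1,\dots,z_{Q_0}=:e$ be the first $Q_0$ steps of the canonical descending path from $y_a$. By (h1), $h(y_j)\ge(m/D)^{2L+1}h(y_a)$ for $a\le j\le s$, while $h(e)\le m^{-Q_0}h(y_a)$. So $h(e)<h(y_j)$ for these $j$, and $e\notin\{y_a,\dots,y_s\}$. Let $i^*<Q_0$ be the last index with $z_{i^*}\in\{y_a,\dots,y_s\}$, and write $z_{i^*}=y_c$.

* If $c-a\ge L+1$: $g:=a$, $\beta:=\{y_{a+1},\dots,y_{c-1}\}$, $\tau:=(y_a,y_{a+1},\dots,y_c,z_{i^*+1},\dots,z_{Q_0}=e)$.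
* If $c-a\le L$: $g:=c$, $\beta:=\{y_{c+1},\dots,y_s\}$, $\tau:=(y_c,y_{c+1},\dots,y_s,y_{s-1},\dots,y_c,z_{i^*+1},\dots,z_{Q_0}=e)$.

In the first case the route passes through $\beta$ and leaves at the far end. In the second it goes to the dead end $y_s$ and comes back. (In the $T_3$ example, with a geodesic leading away from $o$, the descending path also leads away from $o$. If it leaves the geodesic at once, then $c=a$ and the second case occurs. If it follows the geodesic up to $y_s$, then $c=s$ and the first case occurs.)

Write $\tau=(\tau_0=y_g,\dots,\tau_N=e)$; $N\le C$. In both cases: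

* $L\le|\beta|\le2L+1$. Indeed $|\beta|=c-a-1\in[L,2L]$ in the first case and $|\beta|=2L+1-(c-a)\in[L+1,2L+1]$ in the second. Also $y_0,\dots,y_g\notin\beta$.
* The tail $z_{i^*+1},\dots,e$ avoids $\{y_a,\dots,y_s\}\supset\beta$, and $y_c\notin\beta$. So the predecessor of $\tau_N=e$ in $\tau$, which is $y_c$ or lies in the tail, is not in $\beta$. The vertex $e$ occurs in $\tau$ only as $\tau_N$, since descending paths do not repeat vertices.
* The only edges at vertices of $\beta$ used by $\tau$ are edges $y_jy_{j+1}$, at most two per vertex, and $\tau$ uses all edges between consecutive vertices of $\beta$.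
* By (h3), $q(e,\beta)\le\sum_{b\in\beta}h(e)/h(b)\le(2L+1)m^{-Q_0}(D/m)^{2L+1}\le\frac14$.

**Step 2: the pattern.** This step prescribes marks below $u$. For $u\in\mathbb U$ and a datum $d$ the *controlled* labels $\mathrm{Con}(u,d)$, the *free* labels and the *carrier* $u11$ are defined recursively, with prescribed positions, as if $u$ were at $y_0$. A controlled label at depth $n$ below $u$ has prescribed position $y_n$ if $n\le g$ and $\tau_{n-g}$ if $n\ge g$. The label $u$ and all controlled labels have exactly $k$ children.

* $u1,\dots,uk$ move to $y_1$ and are controlled.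
* Let $c$ be controlled at depth $n$, $1\le n<g$. If $c=u1$: $u11$ moves to $y_0$ (the carrier), $u12$ moves to $y_2$ and is controlled, and the other children are *surplus*. If $c\ne u1$: $c1$ moves to $y_{n+1}$ and is controlled, and the other children are surplus. If $q(y_{n-1},\beta)<\frac12$, the surplus children move to $y_{n-1}$ and are free. Otherwise they move to $y_{n+1}$ and are controlled.
* Let $c$ be controlled at depth $n$, $g\le n<g+N$. All its children move to $\tau_{n-g+1}$. They are controlled if $n-g+1<N$ and free if $n-g+1=N$ (then they are at $e$).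

(Example with $k=2$ and $q(y_0,\beta)<\frac12$: $u1,u2$ are at $y_1$. The children of $u1$ are the carrier $u11$ at $y_0$ and the controlled $u12$ at $y_2$. The children of $u2$ are the controlled $u21$ at $y_2$ and the free $u22$ at $y_0$.)

Let $\mathcal C_{u,d}$ be the event that the marks of $u$ and of all $c\in\mathrm{Con}(u,d)$ are as prescribed. It restricts exactly these marks, each with probability at least $p_kD^{-k}$. Every label strictly between $u$ and a controlled or free label is controlled. In particular no free label is a descendant of another, and no controlled label is a descendant of a free one.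

**Step 3: the pattern has logarithmic size.** By Lemma 4.1 with $|\beta|\le2L+1$, at most a constant number $C_1$ of the $y_i$ satisfy $q(y_i,\beta)\ge\frac12$. Up to depth $g$ the number of controlled labels starts at $k$. It does not grow from depth $n$ to $n+1$ if $q(y_{n-1},\beta)<\frac12$, and otherwise it grows at most by a factor $k$. So it is at most $k^{1+C_1}$ at each depth $n\le g$, and at most $k^{1+C_1+N}$ at depths between $g$ and $g+N$. Since $g+N\le s_1+C$:

* the number of controlled labels, the number of free labels, and the depth of the pattern are at most $C\log t$;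
* $c(d):=\mathbb P(\mathcal C_{u,d})\ge t^{-C}$;
* free labels have prescribed positions $v\in B_G(y_0,s_1+Q_0)$ with $q(v,\beta)<\frac12$, and controlled labels also have positions in $B_G(y_0,s_1+Q_0)$.

**Step 4: collapse.** This step undoes the insertion and computes laws. Let $\phi(v)=v$ if $u\not\preceq v$, and $\phi(uv')=u11v'$. For $M'\in\mathcal C_{u,d}$ put $M'_{u,d}:=(M'_{\phi(v)})_{v\in\mathbb U}$. The map $\phi$ is injective, and its image consists of the labels not $\succeq u$ and the labels $\succeq u11$. The three sets $\phi(\mathbb U)$, $\{u\}\cup\mathrm{Con}(u,d)$ and $\{fv':f\text{ free},\ v'\in\mathbb U\}$ are pairwise disjoint. Indeed, a free $f$ is a strict descendant of $u$ different from $u1$ and $u11$, and its ancestors below $u$ are controlled. So $f$ and $u11$ are incomparable. As marks are i.i.d.,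
$$\begin{array}{l}\text{given }\mathcal C_{u,d}\text{ (under }\mathbb P\text{)},\ M'_{u,d}\text{ has law }\mathbb P\text{ and is independent of the marks on the subtrees of}\\ \text{the free labels, which generate independent BRWs from the prescribed positions.}\end{array}\tag{6}$$

Let $M'\in\mathcal C_{u,d}$ and let $u$ be a particle at $y_0$ in $M'_{u,d}$; equivalently in $M'$, since the marks of strict ancestors of $u$ agree. Then $v$ is a particle of $M'_{u,d}$ iff $\phi(v)$ is one of $M'$, with the same position. For $v\not\succeq u$ this is clear. For $v=uv'$ it holds because both $u$ and $u11$ are at $y_0$ in $M'$ and the marks below $u11$ in $M'$ are those below $u$ in $M'_{u,d}$. Let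
$$\mathrm{Ext}(u)=\{c\succ u:\ c\not\succeq u11\},\qquad\mathrm{Ext}^+(u)=\mathrm{Ext}(u)\cup\{u11\}.$$
Particles $v\not\succeq u$ and $u$ itself have the same step in both configurations, and $v\succ u$ in $M'_{u,d}$ corresponds to $\phi(v)\succ u11$ with the same step. So
$$\mathtt{Tr}(M'_{u,d})=\{o\}\cup\{\text{steps of particles of }M'\text{ not in }\mathrm{Ext}^+(u)\}\subset\mathtt{Tr}(M').\tag{7}$$
The particles of $M'$ in $\mathrm{Ext}(u)$ are exactly the controlled ones, the free ones, and descendants of free ones.

**Step 5: the pairs we count.** Fix a path $\pi=(\pi_0=o,\dots,\pi_t)$ in $G$ (consecutive vertices adjacent, repetitions allowed) and put $x_0=\pi_t$. Let $a_{u,d,\pi}$ be the following event for a configuration $M$: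

* $u$ is a particle at $y_0$;
* $x_0\in V(\mathtt{Tr}(M))$ is sterile in $\mathtt{Tr}(M)$;
* $y_0\in B_{\mathtt{Tr}(M)}(x_0,r/2)$;
* $y_a,\dots,y_s\notin V(\mathtt{Tr}(M))$.

Let $\mathcal O(M',\pi)$ be the set of $(u,d)$ such that $M'\in\mathcal C_{u,d}$, $M'_{u,d}\in a_{u,d,\pi}$, and in $M'$ no free particle of $(u,d)$ or descendant of one visits $\beta_d$ (the set $\beta$ of $d$).

**Step 6: the inserted set is a chain.** Let $(u,d)\in\mathcal O(M',\pi)$. Particles of $M'$ with labels in $\phi(\mathbb U)$ have positions in $V(\mathtt{Tr}(M'_{u,d}))$, so they do not visit $\beta_d\subset\{y_a,\dots,y_s\}$. The particle $u$ is at $y_0\notin\beta_d$, and free particles and their descendants do not visit $\beta_d$. So only controlled particles visit $\beta_d$, and they do so at depth $>g$, while following $\tau$. Their steps into $\beta_d$ go over edges $y_jy_{j+1}$. Children of controlled particles at $\beta_d$ also move along such edges, and they are controlled, because the predecessor of $\tau_N$ is not in $\beta_d$. Hence all steps over edges at $\beta_d$ are steps of $\mathrm{Con}(u,d)$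 over edges $y_jy_{j+1}$, at most two per vertex. The edges between consecutive vertices of $\beta_d$ are such steps. So **$\beta_d$ is a chain in $\mathtt{Tr}(M')$**. Moreover, for each $y_j\in\beta_d$ the edges of the path $y_0,y_1,\dots,y_j$ are steps of $\mathrm{Con}(u,d)$, since controlled particles at successive depths move along $y_0,\dots,y_g$ and then along $\tau$.

## 7. Counting insertions

**Lemma 7.1.** *$|\mathcal O(M',\pi)|\le t^C$ for all $M',\pi$ ($t$ large).*

*Proof.* **Reduction to an independent family of labels.** Each $u$ occurs with at most $\sum_{s\le s_1}D^s\le t^C$ data, since $y_0$ is the position of $u$. Let $\mathcal U$ be any finite subset of the set of occurring $u$, and fix one datum $d(u)$ for each; abbreviate $\mathrm{Con}(u)=\mathrm{Con}(u,d(u))$. Join $u\neq u^*$ if $u\in\mathrm{Con}(u^*)$ or $u^*\in\mathrm{Con}(u)$. Since $|\mathrm{Con}|\le C\log t$, and $u\in\mathrm{Con}(u^*)$ forces $u^*$ to be an ancestor of $u$ at most $C\log t$ generations back, degrees are at most $C\log t$. So there is an independent set $\mathcal U_0\subset\mathcal U$ with $|\mathcal U_0|\ge|\mathcal U|/(C\log t+1)$.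 Let $u\ne u^*$ be in $\mathcal U_0$, with data $d,d^*$ and positions $x,x^*$ in $M'$.

**(i)** *If $\mathrm{Ext}^+(u)\cap\mathrm{Con}(u^*)\ne\emptyset$, then $u^*\in\mathrm{Ext}(u)$.* Let $c$ be in the intersection. Both $u$ and $u^*$ are strict ancestors of $c$, hence comparable. If $u^*\prec u\prec c$, then $u$ lies strictly between $u^*$ and a controlled label, so $u\in\mathrm{Con}(u^*)$, which independence excludes. So $u\prec u^*\prec c$. If $u^*\succeq u11$, then $c\succ u11$, so $c\notin\mathrm{Ext}^+(u)$, a contradiction. Thus $u^*\in\mathrm{Ext}(u)$.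

**(ii)** *If $\mathrm{Ext}^+(u)\cap\mathrm{Con}(u^*)=\emptyset$, then $d_{\mathtt{Tr}(M'_{u,d})}(x_0,x^*)>r-s_1$.* That is, the chain of $u^*$ survives the removal of $u$'s insertion. By (7) all steps of $\mathrm{Con}(u^*)$ are in $\mathtt{Tr}(M'_{u,d})\subset\mathtt{Tr}(M')$. By Step 6 for $(u^*,d^*)$, $\beta_{d^*}$ is a chain in $\mathtt{Tr}(M'_{u,d})$: its edges are present, and degrees do not exceed those in $\mathtt{Tr}(M')$. It also lies within distance $s_1$ of $x^*$ there. Since $x_0$ is sterile in $\mathtt{Tr}(M'_{u,d})$, (2) says that the chain is not inside the $r$-ball around $x_0$. The claim follows.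

**(iii)** *$u^*\notin\mathrm{Ext}(u)$.* Suppose $u^*\in\mathrm{Ext}(u)$. Then $u\prec u^*$, so $u\notin\mathrm{Ext}(u^*)$. By (i) with roles exchanged, $\mathrm{Ext}^+(u^*)\cap\mathrm{Con}(u)=\emptyset$, and by (ii) with roles exchanged, $d_{\mathtt{Tr}(M'_{u^*,d^*})}(x_0,x)>r-s_1$. As $u1\in\mathrm{Con}(u)$, independence gives $u^*\neq u1$. Also $u^*\not\succeq u11$. So $u^*$ and $u11$ are incomparable, and every strict descendant of $u^*$ lies in $\mathrm{Ext}(u)$. Hence $\mathrm{Ext}^+(u^*)\subset\mathrm{Ext}(u)$, and by (7) $\mathtt{Tr}(M'_{u,d})\subset\mathtt{Tr}(M'_{u^*,d^*})$. But $M'_{u,d}\in a_{u,d,\pi}$ gives $d_{\mathtt{Tr}(M'_{u,d})}(x_0,x)\le r/2<r-s_1$ for $t$ large, so the distance in the larger graph is also at most $r/2$. This is a contradiction.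

**Conclusion of the count.** By (i) and (iii), (ii) applies to all ordered pairs. Fix $u^*\in\mathcal U_0$ and a path $\gamma$ of length at most $r/2$ from $x_0$ to $x^*$ in $\mathtt{Tr}(M'_{u^*,d^*})\subset\mathtt{Tr}(M')$. For each $u\in\mathcal U_0\setminus\{u^*\}$, (ii) and $r-s_1>r/2$ show that $\gamma$ contains an edge $\gamma_u\notin\mathtt{Tr}(M'_{u,d(u)})$. By (7), all steps over $\gamma_u$ in $M'$ are by particles of $\mathrm{Ext}^+(u)$. These edges are distinct. Indeed, suppose $\gamma_u=\gamma_{u'}$ with $u\neq u'$. A particle $c$ stepping over this edge lies in $\mathrm{Ext}^+(u)\cap\mathrm{Ext}^+(u')$, so $u,u'$ are comparable, say $u\prec u'\prec c$. If $u'\succeq u11$, then $c\succ u11$, contradicting $c\in\mathrm{Ext}^+(u)$. So $u'\in\mathrm{Ext}(u)$, contradicting (iii). Hence $|\mathcal U_0|\le1+r/2$. Since $\mathcal U$ was an arbitrary finite set of occurring labels, $|\mathcal O(M',\pi)|\le t^C(C\log t+1)(1+r/2)\le t^C$. $\square$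

**Lemma 7.2.** $(\mathbb P\times Q)(\mathcal B_t)\le t^C/n_0\to0$.

*Proof.* Write $Q^T(\pi)=\prod_{i<t}1/\deg_T(\pi_i)$ if $\pi$ is a path in $T$, and $0$ otherwise; this is the probability that SRW on $T$ from $o$ follows $\pi$. We also write $\pi$ for its vertex set.

**Places where the insertion does not disturb the walk.** Call $x\in V(G)$ *incompatible* with $\pi$ if $d_G(x,\pi)\le s_1+Q_0+1$, or if some $v\in B_G(x,s_1+Q_0)$ has $q(v,\pi)>\frac14$. By Lemma 4.1 with $\varepsilon=\frac14$, the number of incompatible vertices is at most
$$\big((t+1)+64C_0(t+1)\big)D^{s_1+Q_0+2}\le t^C\le n_0/2\qquad(t\text{ large}).$$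

**Cost of one insertion.** Let $(u,d)$ have $y_0$ compatible with $\pi$. Let $F$ be the event that the BRWs generated by the subtrees of the free labels, from their prescribed positions, do not visit $\beta_d\cup\pi$. Each prescribed position $v$ has $q(v,\beta_d\cup\pi)\le q(v,\beta_d)+q(v,\pi)<\frac12+\frac14=\frac34$. There are at most $C\log t$ free labels, so by (6) $\mathbb P(F|\mathcal C_{u,d})\ge4^{-C\log t}=t^{-C}$, and given $\mathcal C_{u,d}$ the event $F$ is independent of $M'_{u,d}$.

**The walk's probability is unchanged.** On $\mathcal C_{u,d}\cap F\cap\{M'_{u,d}\in a_{u,d,\pi}\}$ we have $(u,d)\in\mathcal O(M',\pi)$. Moreover no particle of $\mathrm{Ext}^+(u)$ is ever on $\pi$. Controlled particles and the carrier stay within $s_1+Q_0$ of $y_0$, and $F$ takes care of free particles and their descendants. Also $u$ is at $y_0\notin\pi$. The parent of a particle in $\mathrm{Ext}^+(u)$ is in $\mathrm{Ext}(u)\cup\{u\}$. So by (7) no edge of $\mathtt{Tr}(M')$ outside $\mathtt{Tr}(M'_{u,d})$ touches $\pi$. The two traces have the same edges at the vertices of $\pi$, and $Q^{\mathtt{Tr}(M')}(\pi)=Q^{\mathtt{Tr}(M'_{u,d})}(\pi)$.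 By (6),
$$\mathbb E\big[Q^{\mathtt{Tr}(M')}(\pi)1\{(u,d)\in\mathcal O(M',\pi)\}\big]\ge c(d)\,t^{-C}\,\mathbb E\big[Q^{\mathtt{Tr}(M)}(\pi)1\{M\in a_{u,d,\pi}\}\big].\tag{8}$$

**Summation.** Sum (8) over $(u,d)$ with $y_0$ compatible with $\pi$, and over $\pi$. By Lemma 7.1 the left side is at most $t^C\,\mathbb E\sum_\pi Q^{\mathtt{Tr}}(\pi)=t^C$. For the right side, suppose $x_0=\pi_t$ is sterile in $\mathtt{Tr}(M)$ with at least $n_0$ hole-spots in $B_{\mathtt{Tr}(M)}(x_0,r/2)$. At least $n_0/2$ of them are compatible. Each compatible hole-spot $x$ gives some $(u,d)$ with $y_0=x$ and $M\in a_{u,d,\pi}$, as follows. Take a particle $u$ at $x$ and a $G$-geodesic $(y_0=x,\dots,y_s)$ to a vertex $y_s$ with $s\le s_1$ and $d_G(y_s,V(\mathtt{Tr}))>R=2L+4$. Since $x\in V(\mathtt{Tr})$, $s\ge2L+5$, so this is a datum. Also $y_i\notin V(\mathtt{Tr})$ whenever $s-i\le R$, in particular for $i\ge a=s-2L-1$. Different $x$ give different pairs. Since $c(d)\ge t^{-C}$, the right side is at least $t^{-C}\frac{n_0}2(\mathbb P\times Q)(\mathcal B_t)$. Hence $(\mathbb P\times Q)(\mathcal B_t)\le t^C/n_0$,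 which tends to $0$ because $n_0$ grows exponentially in $t$. $\square$

**End of the proof of Theorem 1.** By (5) and Lemma 7.2, Proposition 3.3 holds, and it implies Theorem 1 as shown in Section 3. $\blacksquare$

## 8. Other starting points, offspring laws with extinction, and the spectral radius of the trace

**Theorem 2.** *In the setting of Theorem 1, a.s. the following hold simultaneously.*

1. *For every offspring law $p'$ on $\{0,1,2,\dots\}$ with mean in $(1,\infty]$ ($p'_0>0$ allowed) and every starting vertex $v\in V(\mathtt{Tr})$: a.s. on survival of the BRW on $\mathtt{Tr}$, every vertex of $\mathtt{Tr}$ is visited i.o.*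
2. *$\rho(\mathtt{Tr})=1$.*

*Transience of the original BRW cannot be dropped: if $\rho(G)<1$ and $\alpha>0$, then with probability at least $\alpha$ the trace carries transient non-trivial BRWs.*

*Proof.* **Part 1, laws without extinction.** First let $p'$ be the law of $\mathrm{BRW}_\theta$, $\theta$ rational. By Theorem 1, $w(o)=1$, so with $\mathcal R$ as in Lemma 3.2, $\prod_i(1-w(X_i(n)))=P'(\mathcal R^c|\mathcal F_n)=0$ a.s. for all $n$. Take $n=d_{\mathtt{Tr}}(o,v)$. With positive probability all of the finitely many particles at time $n$ are at $v$, and then the product is a power of $1-w(v)$. Hence $w(v)=1$. Lemma 1.3 gives that every vertex is visited i.o., and the coupling of Section 2 extends the claim to all $p'$ with $p'_0=0$ and mean $>1$, and all $v$.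

**Part 1, general laws.** Let $p'$ have generating function $f_*$ and extinction probability $\bar q<1$. Conditionally on survival, the particles with an infinite line of descent form a BRW, by Harris' decomposition and because the moves are independent of the genealogy. Its offspring generating function is
$$\hat f(x)=\frac{f_*(\bar q+(1-\bar q)x)-\bar q}{1-\bar q}.$$
Here $\hat f(0)=0$, as $f_*(\bar q)=\bar q$, and $\hat f'(1)=f_*'(1)>1$. So the previous case applies.

**Part 2.** If $\rho(\mathtt{Tr})<1$, take $\theta$ rational with $(1+\theta)\rho(\mathtt{Tr})<1$. By (1) the expected number of visits of $\mathrm{BRW}_\theta$ to $o$ is $\sum_n(1+\theta)^n(P^{\mathtt{Tr}})^n(o,o)<\infty$, contradicting recurrence.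

**The last claim.** On $\{o\text{ visited i.o.}\}$ every vertex is visited i.o. by Lemma 1.3, and by conditional Borel–Cantelli every edge is traversed, so $\mathtt{Tr}=G$. This event has probability $\alpha$. BRWs on $G$ with mean in $(1,1/\rho(G))$ have a finite expected number of visits to $o$, again by (1), and are transient. $\blacksquare$
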